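
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{example}{Example}

\title{Union-closed families of minimum density}


\begin{abstract}
The density of a union-closed family $\mathcal F$ on $n$ elements is the average size of its members divided by $n$. We prove W\'ojcik's conjecture that, for every $n$, the minimum density is attained by a family consisting of all subsets of $\{1,\dots,k\}$ together with the set $\{1,\dots,n\}$, where $k$ is $\lfloor\log_2 n\rfloor$ or $\lceil\log_2 n\rceil$. We also determine the optimal $k$ exactly and find all minimizing families. The proof removes the members containing a rarest element. The total size of the remaining family is bounded below by a piecewise linear function of its cardinality, which is sharp at powers of two; this bound comes from Reimer's compression, the edge-isoperimetric inequality in the cube and an integrality argument. If one of the removed members is small, then even the rarest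 element lies in so many members that a direct count suffices.
\end{abstract}

\section{The question and the answer}

A \emph{union-closed family} is a finite family $\mathcal F$ of finite sets such that $A\cup B\in\mathcal F$ whenever $A,B\in\mathcal F$. Write $\bigcup\mathcal F$ for the union of its members and, for an element $a$, let $\mathcal F_a=\{S\in\mathcal F:a\in S\}$. For any finite family $\mathcal G$ of finite sets we call
\[
T(\mathcal G)=\sum_{A\in\mathcal G}|A|
\]
its \emph{total size}. If $\mathcal F$ is union-closed and $n=|\bigcup\mathcal F|\ge1$, its \emph{density} is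
\[
D(\mathcal F)=\frac{T(\mathcal F)}{n|\mathcal F|}=\frac1n\sum_{a\in\bigcup\mathcal F}\frac{|\mathcal F_a|}{|\mathcal F|} .
\]
So $nD(\mathcal F)$ is the average size of a member, and $D(\mathcal F)$ is the probability that a random element belongs to a random member. Let $s_n$ be the minimum of $D(\mathcal F)$ over all union-closed $\mathcal F$ with $|\bigcup\mathcal F|=n$. Relabeling elements changes nothing, so we always take $\bigcup\mathcal F=[n]=\{1,\dots,n\}$, and the minimum is over a finite set of families.

Without closure under unions, $\emptyset$ and the $n$ singletons would already give average size $n/(n+1)<1$. Closure under unions forces the large set $[n]$ to be a member, and it forces small sets to produce larger ones. To dilute $[n]$ we need many members whose total size is small, and the natural candidate is the power set of a small set. This leads, for $0\le k<n$, to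
\[
\mathcal F_k=2^{[k]}\cup\{[n]\},\qquad |\mathcal F_k|=2^k+1,\qquad T(\mathcal F_k)=k2^{k-1}+n ,
\]
whose average size is
\[
a_k=a_k(n)=\frac{k2^{k-1}+n}{2^k+1}=\frac k2+\frac{n-k/2}{2^k+1}.
\]
Raising $k$ by one costs $\frac12$ in the first term and roughly halves the second, which is about $n/2^k$. The gain and the cost balance near $2^k=n$. For $n=3$, for example, $a_0=\frac32$, $a_1=\frac43$, $a_2=\frac75$, so $k=1$ is best among these. This makes the following conjecture of W\'ojcik, stated in \cite{Balla}, natural: \emph{for every $n$, the minimum $s_n$ is attained by $\mathcal F_k$ with $k=\lfloor\log_2n\rfloor$ or $k=\lceil\log_2n\rceil$.} It asserts that some minimizer has this form, not that all do. Both indices are less than $n$, because $n\le2^{n-1}$, so the families are defined.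

We define $a_k(n)$ by the formula above for all integers $k\ge0$ and put
\[
\lambda=\lambda_n=\min_{k\ge0}a_k(n),\qquad \theta_k=2^k+\frac k2+1 .
\]
The minimum exists because $a_k(n)\to\infty$ as $k\to\infty$.

\begin{theorem}\label{thm:A}
For every $n\ge1$,
\[
s_n=\frac{\lambda_n}{n}=\min\bigl\{D(\mathcal F_k):k\in\{\lfloor\log_2n\rfloor,\lceil\log_2n\rceil\}\bigr\}.
\]
In particular, W\'ojcik's conjecture is true.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $k^*$ be the least $k\ge0$ with $n\le\theta_k$. Then $s_n=D(\mathcal F_{k^*})$. Up to relabeling elements, the minimizers are as follows.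
\begin{itemize}
\item If $n\ne2$ and $n<\theta_{k^*}$: exactly $\mathcal F_{k^*}$.
\item If $n\ne2$ and $n=\theta_{k^*}$: exactly $\mathcal F_{k^*}$ and $\mathcal F_{k^*+1}$. This forces $k^*$ to be even; it happens for $n=6,19,68,\dots$.
\item If $n=2$: exactly $\mathcal F_0$, $\mathcal F_1$ and $2^{\{1,2\}}$.
\end{itemize}
\end{theorem}

The families named here are defined, that is, their indices are less than $n$; see Lemma~\ref{lem:ak}(c).

The proof is self-contained. It uses a compression due to Reimer \cite{Reimer} and the classical edge-isoperimetric bound in the cube; both are proved below in the form we need.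

\section{The idea, for $n=3$}\label{sec:three}

Here $\lambda=\frac43$, as Section~\ref{sec:ak} confirms; we show by hand that $T(\mathcal F)\ge\frac43M$ for every union-closed $\mathcal F$ with $\bigcup\mathcal F=[3]$ and $M=|\mathcal F|\ge2$. Note that $[3]\in\mathcal F$.

Let $a$ be an element contained in the fewest members, let $d=|\mathcal F_a|\ge1$, and put $\mathcal G=\mathcal F\setminus\mathcal F_a$. This family is union-closed, and it lives on the two elements $b,c$ other than $a$. It is nonempty, since otherwise every element would lie in all members and $M=1$. Let $m=|\mathcal G|\in\{1,2,3,4\}$.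

\emph{The part avoiding $a$.} The smallest possible values of $T(\mathcal G)$ for $m=1,2,3,4$ are $0,1,3,4$. For $m=3$ the family $\{\emptyset,\{b\},\{c\}\}$ of total size $2$ is not allowed, because it is not union-closed. Hence $T(\mathcal G)+3$ is at least $3,4,6,7$, whereas $\frac43(m+1)$ is $\frac83,4,\frac{16}3,\frac{20}3$. So $\mathcal G$ together with $[3]$ always has average size at least $\frac43$.

\emph{The other members containing $a$.} There are $d-1$ of them. If all have size at least $2>\frac43$, the average stays at least $\frac43$, and we are done. Otherwise $\{a\}\in\mathcal F$. Then $g\mapsto g\cup\{a\}$ is an injection $\mathcal G\to\mathcal F_a$, so $M\le2d$. The rarest element is therefore not rare at all: every element lies in at least $M/2$ members, and $T(\mathcal F)\ge3\cdot\frac M2>\frac43M$.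

\medskip
The general proof has the same two halves. Each needs a new ingredient.

\begin{itemize}
\item We need a lower bound $\ell(m)$ for the total size of a union-closed family with $m$ members, good enough that $\ell(m)+n\ge\lambda_n(m+1)$ for every $m$. The graph of $m\mapsto\lambda_n(m+1)-n$ is a line through $(-1,-n)$ with slope $\lambda_n$. Since $a_k$ is the slope from $(-1,-n)$ to the point $(2^k,k2^{k-1})$, this line lies on or below all points $(2^k,k2^{k-1})$ and passes through at least one of them. Hence it also lies on or below the polygon through these points. So it is enough to prove that this polygon is a lower bound (Sections~\ref{sec:compression}--\ref{sec:total}).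
\item If some member $S\ni a$ has $|S|<\lambda_n$, the injection becomes $g\mapsto(g\cup S,g\cap S)$, and every element lies in at least a fraction $1/(1+2^{|S|-1})$ of the members. We must check that $n$ times this fraction exceeds $\lambda_n$. This is a numerical inequality, with much room when $n$ is large (Section~\ref{sec:proofA}).
\end{itemize}

\section{The optimal $k$}\label{sec:ak}

Let $k^*$ be as in Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:ak}
\begin{enumerate}
\item[(a)] $a_k=\lambda_n$ holds exactly for $k=k^*$ and, if $n=\theta_{k^*}$, also for $k=k^*+1$.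
\item[(b)] $\lambda_n=\min\{a_k:k\in\{\lfloor\log_2n\rfloor,\lceil\log_2n\rceil\}\}$.
\item[(c)] Every $k$ with $a_k=\lambda_n$ satisfies $k<n$, so that $\mathcal F_k$ is defined.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $q=2^k$ we have $a_k=\frac{kq/2+n}{q+1}$ and $a_{k+1}=\frac{(k+1)q+n}{2q+1}$, and
\[
\Bigl(\frac{kq}2+n\Bigr)(2q+1)-\bigl((k+1)q+n\bigr)(q+1)=-q^2-\Bigl(\frac k2+1\Bigr)q+nq=q\,(n-\theta_k).
\]
So $a_k-a_{k+1}$ has the sign of $n-\theta_k$. Since $\theta_k$ is strictly increasing in $k$, we get $a_k>a_{k+1}$ for $k<k^*$, then $a_{k^*}\le a_{k^*+1}$ with equality iff $n=\theta_{k^*}$, and $a_k<a_{k+1}$ for $k>k^*$.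

(b) Let $j=\lfloor\log_2n\rfloor$. If $j\ge1$, then
\[
\theta_{j-1}=2^{j-1}+\frac{j+1}2\le2^j\le n,
\]
because $j+1\le2^j$. Suppose first that $n=2^j$. Then $n<\theta_j$, so $k^*\le j$. Either $k^*=j$, or $j\ge1$ and $n\le\theta_{k^*}\le\theta_{j-1}\le n$, in which case $k^*=j-1$, $n=\theta_{j-1}$ and $a_{j-1}=a_j$. In both cases $a_j=\lambda_n$. Suppose now that $2^j<n<2^{j+1}$. Then $j\ge1$ and $\theta_{j-1}\le2^j<n<2^{j+1}<\theta_{j+1}$. Hence $k^*\in\{j,j+1\}$, and if $k^*=j+1$ there is no tie. By (a) all minimizing indices lie in $\{j,j+1\}=\{\lfloor\log_2n\rfloor,\lceil\log_2n\rceil\}$.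

(c) The proof of (b) shows $k^*\le\lceil\log_2n\rceil\le n-1$. If $n=\theta_{k^*}$, then $n=2^{k^*}+\frac{k^*}2+1>k^*+1$, because $2^{k^*}>k^*/2$.
\end{proof}

Since $nD(\mathcal F_k)=a_k$ for $k<n$, Theorem~\ref{thm:A} follows once we know that
\begin{equation}\label{eq:goal}
T(\mathcal F)\ge\lambda_n|\mathcal F|\qquad\text{for every union-closed $\mathcal F$ with }\textstyle\bigcup\mathcal F=[n].
\end{equation}

\section{Compressing to an up-set}\label{sec:compression}

An \emph{up-set} in $2^{[N]}$ is a family $U$ such that $X\in U$ and $X\subseteq Y\subseteq[N]$ imply $Y\in U$. The total size of an up-set is easy to handle, since it is determined by the number of members and the number of cube edges inside it (Section~\ref{sec:total}). We therefore want to push a union-closed family up to an up-set while controlling how far its members move. The control comes from disjointness of the intervals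
\[
[A,B]=\{C:A\subseteq C\subseteq B\}.
\]

\begin{lemma}[Reimer \cite{Reimer}]\label{lem:reimer}
Let $\mathcal G$ be a nonempty union-closed family of subsets of $[N]$. There are an up-set $U\subseteq2^{[N]}$ and a bijection $\varphi:\mathcal G\to U$ with $A\subseteq\varphi(A)$ for all $A$, such that the intervals $[A,\varphi(A)]$, $A\in\mathcal G$, are pairwise disjoint.
\end{lemma}

The construction processes the elements $1,\dots,N$ in order; at step $j$, each set receives $j$ unless the place above it is occupied.

\begin{example}
Let $N=2$ and $\mathcal G=\{\emptyset,\{1\},\{1,2\}\}$. In step $1$ nothing moves, since $\{1\}$ is occupied. In step $2$, $\emptyset$ moves to $\{2\}$, and $\{1\}$ stays because $\{1,2\}$ is occupied. The intervals are $\{\emptyset,\{2\}\}$, $\{\{1\}\}$, $\{\{1,2\}\}$, and they are disjoint. For $\{\emptyset,\{1\},\{2\}\}$, which is not union-closed, step $1$ moves $\{2\}$ to $\{1,2\}$ and step $2$ moves $\emptyset$ to $\{2\}$. Now the intervals $[\emptyset,\{2\}]$ and $[\{2\},\{1,2\}]$ share the set $\{2\}$.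
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:reimer}]
Let $\mathcal G_0=\mathcal G$. For $j=1,\dots,N$ define $u_j$ on $\mathcal G_{j-1}$ by
\[
u_j(X)=\begin{cases}X\cup\{j\}&\text{if }X\cup\{j\}\notin\mathcal G_{j-1},\\ X&\text{otherwise,}\end{cases}
\]
and let $\mathcal G_j=u_j(\mathcal G_{j-1})$. Each $u_j$ is injective: if $X\ne Y$ and $u_j(X)=u_j(Y)$, then $X$ and $Y$ differ only in $j$, say $X=Y\cup\{j\}$. But then $X=Y\cup\{j\}\in\mathcal G_{j-1}$, so $u_j(Y)=Y$ and $u_j(X)=X$, a contradiction.

We use the following description of $\mathcal G_j$ throughout: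
\begin{equation}\label{eq:star}
\begin{aligned}
&\text{if }j\notin X:\quad X\in\mathcal G_j\iff X\in\mathcal G_{j-1}\text{ and }X\cup\{j\}\in\mathcal G_{j-1};\\
&\text{if }j\in X:\quad X\in\mathcal G_j\iff X=X'\cup\{j\}\text{ for some }X'\in\mathcal G_{j-1}.
\end{aligned}
\end{equation}
The first line holds because the members of $\mathcal G_j$ avoiding $j$ are exactly the members of $\mathcal G_{j-1}$ that avoid $j$ and were not moved. In the second line, ``$\Rightarrow$'' is clear from the definition. For ``$\Leftarrow$'', either $X\notin\mathcal G_{j-1}$ and $u_j(X')=X$, or $X\in\mathcal G_{j-1}$ and $u_j(X)=X$.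

\emph{(i) Each $\mathcal G_j$ is union-closed.} This holds for $j=0$. Suppose it holds for $j-1$ and let $X,Y\in\mathcal G_j$. If neither contains $j$, then by \eqref{eq:star} the sets $X,Y,X\cup\{j\},Y\cup\{j\}$ are in $\mathcal G_{j-1}$, hence so are $X\cup Y$ and $X\cup Y\cup\{j\}$, and $X\cup Y\in\mathcal G_j$. Otherwise, by \eqref{eq:star}, choose $X',Y'\in\mathcal G_{j-1}$ that agree with $X,Y$ outside $j$. Then $X'\cup Y'\in\mathcal G_{j-1}$ and $X\cup Y=X'\cup Y'\cup\{j\}\in\mathcal G_j$.

\emph{(ii) $\mathcal G_j$ is closed under adding any element $i\le j$.} We induct on $j$; for $j=0$ there is nothing to prove. Let $X\in\mathcal G_j$.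
\begin{itemize}
\item Let $i=j$. If $j\in X$ there is nothing to show. If $j\notin X$, then $X\in\mathcal G_{j-1}$, so $X\cup\{j\}\in\mathcal G_j$ by the second line of \eqref{eq:star}.
\item Let $i<j$ and $j\notin X$. Then $X,X\cup\{j\}\in\mathcal G_{j-1}$, so $X\cup\{i\},X\cup\{i,j\}\in\mathcal G_{j-1}$ by induction, and $X\cup\{i\}\in\mathcal G_j$.
\item Let $i<j$ and $X=X'\cup\{j\}$ with $X'\in\mathcal G_{j-1}$. Then $X'\cup\{i\}\in\mathcal G_{j-1}$ by induction, and $X\cup\{i\}=(X'\cup\{i\})\cup\{j\}\in\mathcal G_j$.
\end{itemize}
So $U:=\mathcal G_N$ is an up-set. For $A\in\mathcal G$ let $A_0=A$, $A_j=u_j(A_{j-1})$ and $\varphi(A)=A_N\supseteq A$. Since all $u_j$ are injective, $\varphi$ is a bijection from $\mathcal G$ onto $U$.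

It remains to prove disjointness. If two intervals $[A,\varphi(A)]$ and $[B,\varphi(B)]$ meet, then $A\cup B$, a member of $\mathcal G$, lies in both. So the point is that $\varphi(A)$ contains no member of $\mathcal G$ strictly above $A$. For this we follow such a member along the process.

\emph{(iii) If $A\subseteq D$ with $A,D\in\mathcal G$, then $D\cup A_j\in\mathcal G_j$ for all $j$.} For $j=0$ this says $D\in\mathcal G$. Suppose $E=D\cup A_{j-1}\in\mathcal G_{j-1}$. If $A_j=A_{j-1}\cup\{j\}$, then $D\cup A_j=E\cup\{j\}\in\mathcal G_j$ by \eqref{eq:star}. If $A_j=A_{j-1}$, then $A_{j-1}\cup\{j\}\in\mathcal G_{j-1}$ by the definition of $u_j$. By (i), $E\cup\{j\}=E\cup(A_{j-1}\cup\{j\})\in\mathcal G_{j-1}$, hence $u_j(E)=E$, and $D\cup A_j=E\in\mathcal G_j$.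

\emph{(iv) If $A\subsetneq D$ with $A,D\in\mathcal G$, then $D\not\subseteq\varphi(A)$.} Suppose $D\subseteq\varphi(A)$ and let $i=\max(D\setminus A)$. An element can be added only at the step of its own number. So $i$ is added to $A_{i-1}$ at step $i$, which means $A_{i-1}\cup\{i\}\notin\mathcal G_{i-1}$. The other elements of $D$ either lie in $A$ or are smaller than $i$ and have already been added, so $D\setminus\{i\}\subseteq A_{i-1}$. Therefore $D\cup A_{i-1}=A_{i-1}\cup\{i\}\notin\mathcal G_{i-1}$, contradicting (iii).

Finally, let $C\in[A,\varphi(A)]\cap[B,\varphi(B)]$ with $A\ne B$. Then $D=A\cup B\in\mathcal G$ satisfies $D\subseteq C\subseteq\varphi(A)\cap\varphi(B)$, and $D$ strictly contains $A$ or $B$. This contradicts (iv).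
\end{proof}

\section{A lower bound for the total size}\label{sec:total}

The \emph{edges} of the cube $2^{[N]}$ are the pairs $\{X,X\cup\{i\}\}$ with $X\subseteq[N]$ and $i\in[N]\setminus X$. For $V\subseteq2^{[N]}$ let $e(V)$ be the number of edges with both ends in $V$.

\begin{lemma}\label{lem:edges}
If $\emptyset\ne V\subseteq2^{[N]}$ and $|V|=m$, then $e(V)\le\frac12m\log_2m$. If $V$ is an up-set and equality holds, then $V=\{B:[N]\setminus K\subseteq B\subseteq[N]\}$ for some $K\subseteq[N]$.
\end{lemma}

\begin{proof}
For fixed $q>0$ and $p\ge q$ put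
\[
h(p)=(p+q)\log_2(p+q)-p\log_2p-q\log_2q-2q .
\]
Then $h(q)=0$ and $h'(p)=\log_2\frac{p+q}p>0$. So $h(p)\ge0$, with equality iff $p=q$.

We prove the bound by induction on $N$; for $N=0$ we have $m=1$ and $e(V)=0$. For $N\ge1$ choose a coordinate $i$ and split $V$ into the members containing $i$ and those avoiding $i$, say $p_i$ and $q_i$ in number. Ignoring $i$, each part lives in a cube of dimension $N-1$. If one part is empty, the bound is the induction hypothesis for the other. If both are nonempty, at most $\min(p_i,q_i)$ edges join them, so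
\[
e(V)\le\tfrac12p_i\log_2p_i+\tfrac12q_i\log_2q_i+\min(p_i,q_i)\le\tfrac12m\log_2m,
\]
where the last step is $h\ge0$, applied with the larger of $p_i,q_i$ as $p$ and the smaller as $q$.

Suppose equality holds. The coordinate $i$ was arbitrary, so for every $i$ either one part is empty or $p_i=q_i$. Let $V$ also be an up-set. Then $X\mapsto X\cup\{i\}$ injects the members avoiding $i$ into those containing $i$. So either $q_i=0$ and all members contain $i$, or $q_i=p_i$, the injection is onto, and $V$ is closed under deleting $i$. Let $K$ be the set of all $i$ of the second kind. Every member contains $[N]\setminus K$. Conversely $[N]\in V$, and deleting elements of $K$ from $[N]$ produces every set that contains $[N]\setminus K$.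
\end{proof}

Let $\ell:[1,\infty)\to\mathbb R$ be the piecewise linear function that agrees with $\frac12x\log_2x$ at $x=2^k$ for $k=0,1,2,\dots$ and is affine between consecutive such points. From $\ell(2^k)=k2^{k-1}$ and $\ell(2^{k+1})=(k+1)2^k$ we get
\begin{equation}\label{eq:ell}
\ell(x)=\frac{k+2}2\,x-2^k\qquad(2^k\le x\le2^{k+1}).
\end{equation}
Since $\frac12x\log_2x$ is strictly convex, $\ell(x)\ge\frac12x\log_2x$, with equality iff $x$ is a power of $2$.

\begin{proposition}\label{prop:total}
Let $\mathcal G$ be a union-closed family with $m\ge1$ members. Then $T(\mathcal G)\ge\ell(m)$. Equality holds only if $m=2^k$ and $\mathcal G=2^K$ for some set $K$ with $|K|=k$.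
\end{proposition}

\begin{proof}
We may assume $\mathcal G\subseteq2^{[N]}$. Take $U$ and $\varphi$ from Lemma~\ref{lem:reimer} and put $c_A=|\varphi(A)\setminus A|$. A member $B$ of the up-set $U$ is the lower end of $N-|B|$ cube edges, all of which lie inside $U$. Hence $e(U)=\sum_{B\in U}(N-|B|)$ and
\begin{equation}\label{eq:T}
T(\mathcal G)=\sum_{B\in U}|B|-\sum_{A\in\mathcal G}c_A=mN-e(U)-\sum_{A\in\mathcal G}c_A .
\end{equation}
We need an upper bound for $\sum_Ac_A$. The intervals $[A,\varphi(A)]$ are disjoint and have $2^{c_A}$ members, so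
\begin{equation}\label{eq:kraft}
\sum_{A\in\mathcal G}2^{c_A}\le2^N .
\end{equation}
The $c_A$ are integers, and $y\le2^y-1$ for every \emph{integer} $y$: there is equality at $y=0,1$; for $y\ge2$ the inequality is clear; and for $y\le-1$ we have $2^y-1>-1\ge y$. (It fails for real $y$ strictly between $0$ and $1$.) Choose $k\ge0$ with $2^k\le m\le2^{k+1}$, apply this to $y=c_A-(N-k-1)$, and sum over $A$. By \eqref{eq:kraft},
\[
\sum_{A\in\mathcal G}c_A-m(N-k-1)\le2^{-(N-k-1)}\sum_{A\in\mathcal G}2^{c_A}-m\le2^{k+1}-m .
\]
Insert this into \eqref{eq:T} and use \eqref{eq:ell} and Lemma~\ref{lem:edges}: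
\[
T(\mathcal G)\ge m(k+2)-2^{k+1}-e(U)=2\ell(m)-e(U)\ge2\ell(m)-\tfrac12m\log_2m\ge\ell(m).
\]

Now let $T(\mathcal G)=\ell(m)$. Then the last two inequalities are equalities. So $m=2^k$ for some $k$ and $e(U)=\frac12m\log_2m$, whence $U=\{B:[N]\setminus K\subseteq B\subseteq[N]\}$ by Lemma~\ref{lem:edges}, with $|K|=k$ because $|U|=2^k$. Let $A\in\mathcal G$ and $x\in\varphi(A)\cap K$. Then $\varphi(A)\setminus\{x\}\in U$, so $\varphi(A)\setminus\{x\}=\varphi(B)$ for some $B\ne A$. If $x\notin A$, then $A\subseteq\varphi(A)\setminus\{x\}$, and the set $\varphi(A)\setminus\{x\}=\varphi(B)$ lies in both $[A,\varphi(A)]$ and $[B,\varphi(B)]$, which is impossible. So $\varphi(A)\cap K\subseteq A$ for every $A\in\mathcal G$. As $A$ runs over $\mathcal G$, the set $\varphi(A)\cap K$ runs once through all subsets of $K$, so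
\[
\sum_{A\in\mathcal G}|\varphi(A)\cap K|=k2^{k-1}=\ell(m)=T(\mathcal G)=\sum_{A\in\mathcal G}|A| .
\]
Hence $A=\varphi(A)\cap K$ for all $A$, and $\mathcal G=2^K$.
\end{proof}

\begin{remark}
The integrality of the $c_A$ matters. Convexity of $y\mapsto2^y$ alone turns \eqref{eq:kraft} into $\sum_Ac_A\le m(N-\log_2m)$, and then \eqref{eq:T} and Lemma~\ref{lem:edges} give only $T(\mathcal G)\ge\frac12m\log_2m$. This is too weak for our purpose, even after rounding up to an integer. For $n=68$ we have $\lambda_{68}=a_6=a_7=4$, and for $m=96$ we shall need $T(\mathcal G)\ge\lambda_{68}(m+1)-n=320$. Here $\ell(96)=320$ exactly, but $\frac12\cdot96\log_296<317$.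
\end{remark}

Together with Proposition~\ref{prop:total}, the next lemma says that $\mathcal G\cup\{[n]\}$ has average size at least $\lambda_n$ for every nonempty union-closed $\mathcal G$ with $[n]\notin\mathcal G$.

\begin{lemma}\label{lem:line}
For all integers $n,m\ge1$ we have $\ell(m)+n\ge\lambda_n(m+1)$. For $m=2^k$ equality holds iff $a_k=\lambda_n$.
\end{lemma}

\begin{proof}
The difference of the two sides is affine in $m$ on each interval $[2^k,2^{k+1}]$, $k\ge0$, and at $m=2^k$ it equals $k2^{k-1}+n-\lambda_n(2^k+1)=(2^k+1)(a_k-\lambda_n)\ge0$.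
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

For the second half of the argument we need two facts. The first says that an element contained in a small member is contained in a good fraction of all members.

\begin{lemma}\label{lem:small}
Let $\mathcal F$ be union-closed, $a\in\bigcup\mathcal F$, and $S\in\mathcal F_a$. Then $|\mathcal F|\le\bigl(1+2^{|S|-1}\bigr)|\mathcal F_a|$.
\end{lemma}

\begin{proof}
Send $g\in\mathcal F\setminus\mathcal F_a$ to the pair $(g\cup S,\ g\cap S)$. Here $g\cup S\in\mathcal F_a$ because $\mathcal F$ is union-closed, and $g\cap S\subseteq S\setminus\{a\}$ because $a\notin g$. The map is injective, since $g=\bigl((g\cup S)\setminus S\bigr)\cup(g\cap S)$. So $|\mathcal F|-|\mathcal F_a|\le|\mathcal F_a|\cdot2^{|S|-1}$.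
\end{proof}

The second fact is that sets smaller than $\lambda_n$ are small enough. For $n\ge16$ we shall see that $\lambda_n<1+\frac12\log_2n$. Hence the right side below grows at most like $\frac12\sqrt n\log_2n$, and only small $n$ need care.

\begin{lemma}\label{lem:numeric}
For every $n\ge1$ we have $n>\lambda_n\bigl(1+2^{\lceil\lambda_n\rceil-2}\bigr)$.
\end{lemma}

\begin{proof}
The function $f(\mu)=\mu(1+2^{\lceil\mu\rceil-2})$ is increasing for $\mu>0$, so it suffices to show $f(\mu)<n$ for some upper bound $\mu$ of $\lambda_n$. For $n\le15$ we use $\mu=a_k$ with a suitable $k$.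
\begin{itemize}
\item $n=1$: $\mu=a_0=\frac12$ gives $f(\mu)=\frac34<1$.
\item $n=2$: $\mu=a_0=1$ gives $f(\mu)=\frac32<2$.
\item $n=3$: $\mu=a_1=\frac43$ gives $f(\mu)=\frac83<3$.
\item $4\le n\le6$: $\mu=a_2=\frac{4+n}5\le2$ gives $f(\mu)\le2\mu=\frac{8+2n}5<n$, since $8<3n$.
\item $7\le n\le15$: $\mu=a_3=\frac{12+n}9\le3$ gives $f(\mu)\le3\mu=\frac{12+n}3<n$, since $12<2n$.
\item $n\ge16$: write $n=c2^j$ with $j=\lfloor\log_2n\rfloor$ and $1\le c<2$. Then
\[
\lambda_n\le a_{j+1}=\frac{(j+1)2^j+c2^j}{2^{j+1}+1}<\frac{j+1}2+\frac c2 .
\]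
The concave function $1+\log_2c$ agrees with $c$ at $c=1$ and $c=2$, so $c\le1+\log_2c$ on $[1,2]$. Therefore
\[
\lambda_n<\frac{j+1}2+\frac{1+\log_2c}2=1+\frac12\log_2n .
\]
Hence $\lceil\lambda_n\rceil-2<\lambda_n-1<\frac12\log_2n$. With $x=\sqrt n\ge4$ this gives
\[
\lambda_n\bigl(1+2^{\lceil\lambda_n\rceil-2}\bigr)<(1+\log_2x)(1+x).
\]
It remains to see that the right side is less than $x^2=n$, that is, that
\[
r(x)=\frac{x^2}{1+x}-1-\log_2x=x-2+\frac1{x+1}-\log_2x
\]
is positive for $x\ge4$. Indeed $r(4)=\frac15$, and for $x\ge4$
\[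
r'(x)=1-\frac1{(x+1)^2}-\frac1{x\ln2}>1-0.05-0.37>0. \qedhere
\]
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We prove \eqref{eq:goal}. Let $\mathcal F$ be union-closed with $\bigcup\mathcal F=[n]$, and let $M=|\mathcal F|$ and $\lambda=\lambda_n$. The union of all members is $[n]$, so $[n]\in\mathcal F$. If $M=1$, then $T(\mathcal F)=n>\frac n2=a_0\ge\lambda M$. Let $M\ge2$.

Choose $a\in[n]$ with $d=|\mathcal F_a|$ minimal; then $d\ge1$. Put $\mathcal G=\mathcal F\setminus\mathcal F_a$. This family is union-closed. It is nonempty: if $d=M$, then by minimality every element lies in every member, so $\mathcal F=\{[n]\}$ and $M=1$. We count $[n]$ together with $\mathcal G$ and use Proposition~\ref{prop:total} and Lemma~\ref{lem:line} with $m=M-d$. Since $|\mathcal F_a\setminus\{[n]\}|=d-1$,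
\begin{align}
T(\mathcal F)&=T(\mathcal G)+n+\sum_{S\in\mathcal F_a\setminus\{[n]\}}|S|\notag\\
&\ge\ell(M-d)+n+\sum_{S\in\mathcal F_a\setminus\{[n]\}}|S|\notag\\
&\ge\lambda(M-d+1)+\sum_{S\in\mathcal F_a\setminus\{[n]\}}|S|\notag\\
&=\lambda M+\sum_{S\in\mathcal F_a\setminus\{[n]\}}(|S|-\lambda).\label{eq:main}
\end{align}

If every $S\in\mathcal F_a\setminus\{[n]\}$ has $|S|\ge\lambda$, in particular if $d=1$, then $T(\mathcal F)\ge\lambda M$.

Otherwise some $S\in\mathcal F_a$ has $|S|<\lambda$, so $|S|\le\lceil\lambda\rceil-1$, and Lemma~\ref{lem:small} gives $M\le d\,(1+2^{\lceil\lambda\rceil-2})$. This is where we use that $a$ is a rarest element: each of the $n$ elements lies in at least $d$ members. With Lemma~\ref{lem:numeric},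
\begin{equation}\label{eq:strict}
T(\mathcal F)=\sum_{b\in[n]}|\mathcal F_b|\ge dn\ge\frac{nM}{1+2^{\lceil\lambda\rceil-2}}>\lambda M .
\end{equation}

So $T(\mathcal F)\ge\lambda M$ in all cases, that is, $D(\mathcal F)\ge\lambda_n/n$. By Lemma~\ref{lem:ak}(b) this value is attained by $\mathcal F_k$ for some $k\in\{\lfloor\log_2n\rfloor,\lceil\log_2n\rceil\}$.
\end{proof}

\section{The minimizing families}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Theorem~\ref{thm:A} the minimizers are the union-closed families with $T(\mathcal F)=\lambda M$, in the notation of its proof. By Lemma~\ref{lem:ak}, the families $\mathcal F_k$ listed in Theorem~\ref{thm:B} are defined and are minimizers; in particular $s_n=D(\mathcal F_{k^*})$. For $n=2$ this covers $\mathcal F_0$ and $\mathcal F_1$, because $\theta_0=2$; moreover $2^{\{1,2\}}$ has density $\frac48=\frac12=a_0/2$. If $n=\theta_{k^*}$, then $k^*$ is even because $\theta_{k^*}$ is an integer; the values $k^*=2,4,6$ give $n=6,19,68$.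

Conversely, let $\bigcup\mathcal F=[n]$ and $T(\mathcal F)=\lambda M$. The proof of Theorem~\ref{thm:A} shows that $M\ge2$. Take $a$, $d$ and $\mathcal G$ as there. Since \eqref{eq:strict} is strict, every $S\in\mathcal F_a\setminus\{[n]\}$ has $|S|\ge\lambda$. So the last sum in \eqref{eq:main} has no negative term, and $T(\mathcal F)=\lambda M$ forces all its terms to vanish and all inequalities leading to \eqref{eq:main} to be equalities. This means:
\begin{enumerate}
\item[(1)] every $S\in\mathcal F_a\setminus\{[n]\}$ has $|S|=\lambda$;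
\item[(2)] $T(\mathcal G)=\ell(M-d)$, so by Proposition~\ref{prop:total} $\mathcal G=2^K$ with $|K|=k$ and $M-d=2^k$; here $K\subseteq[n]\setminus\{a\}$;
\item[(3)] equality holds in Lemma~\ref{lem:line} at $m=2^k$, that is, $a_k=\lambda$.
\end{enumerate}

\emph{Case $d=1$.} Then $\mathcal F=2^K\cup\{[n]\}$, which is $\mathcal F_k$ up to relabeling, and $a_k=\lambda$. By Lemma~\ref{lem:ak}(a), either $k=k^*$, or $k=k^*+1$ and $n=\theta_{k^*}$.

\emph{Case $d\ge2$.} We show that this happens only if $n=2$ and $\mathcal F=2^{[2]}$. Let $b\in[n]\setminus K$. The members avoiding $a$ are subsets of $K$, so $\mathcal F_b\subseteq\mathcal F_a$, and minimality of $d$ gives $\mathcal F_b=\mathcal F_a$. Hence every $S\in\mathcal F_a$ contains $[n]\setminus K$ and is determined by $S\cap K$. The family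
\[
\mathcal H=\{S\cap K:S\in\mathcal F_a\}
\]
therefore has $d\ge2$ members, and one of them is $K=[n]\cap K$. Every subset of $K$ is a member of $\mathcal F$, so $\mathcal F_a$ is closed under union with subsets of $K$, and $\mathcal H$ is an up-set in $2^K$. By (1), all members of $\mathcal H$ other than $K$ have the same size. This size is $k-1$: a member with fewer than $k-1$ elements, enlarged by one further element of $K$, would give a larger member still different from $K$. Take $S\in\mathcal F_a\setminus\{[n]\}$. Then
\[
\lambda=|S|=(n-k)+(k-1)=n-1 .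
\]
But $\lambda\le a_0=\frac n2$, so $n\le2$; and $a\in S$ gives $\lambda\ge1$, so $n=2$. Since $a\notin K$ we have $k\le1$, and $|\mathcal H|\ge2$ forces $k=1$. With $K=\{b\}$ we get $\mathcal G=\{\emptyset,\{b\}\}$, $\mathcal H=\{\emptyset,\{b\}\}$ and $\mathcal F_a=\{\{a\},\{a,b\}\}$, so $\mathcal F=2^{\{a,b\}}$.

Thus only the families $\mathcal F_k$ with $a_k=\lambda_n$ occur, and for $n=2$ also $2^{\{1,2\}}$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Balla} Igor Balla, \emph{Minimum density of union-closed families}, arXiv:1106.0369 (2011).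
\bibitem{Reimer} Reimer, \emph{An average set size theorem}, Combin. Probab. Comput. (2003).
\end{thebibliography}

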